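# A logarithm that blocks coarse and uniform embeddings of Orlicz sequence spaces

## 1. Orlicz functions, the modular, and the space $h_M$

**Definition 1 (Orlicz function).** An Orlicz function is a continuous, nondecreasing, convex function $M:[0,\infty)\to[0,\infty)$ with $M(0)=0$, $M(t)>0$ for $t>0$, and $\lim_{t\to\infty}M(t)=\infty$.

Convexity and $M(0)=0$ give at once
$$M(st)\le sM(t)\quad(0\le s\le1),\qquad M(st)\ge sM(t)\quad(s\ge1). \tag{1}$$

**Example 1.** The function $M(t)=t^p$ with $p\ge1$ is an Orlicz function. The examples that matter today put a logarithm on top of a power. Let $p\ge2$, $b\ge0$ and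
$$M_b(t)=t^p\big(1+\log\tfrac1t\big)^{-b}\ (0<t\le1),\qquad M_b(0)=0,\qquad M_b(t)=1+(p+b)(t-1)\ (t>1).$$
To see that $M_b$ is an Orlicz function, we use elasticities. If $F>0$ is smooth on $(0,1]$ and $\eta=uF'/F$, then $F'=\eta F/u$, and differentiating once more gives
$$u^2F''/F=\eta(\eta-1)+u\eta'. \tag{2}$$
So $F$ is convex as soon as $\eta\ge1$ and $\eta$ is nondecreasing. For $F=M_b$ on $(0,1]$ the elasticity is $p+b/(1+\log\frac1t)$, which is at least $1$ and nondecreasing in $t$. Thus $M_b$ is convex on $(0,1]$, and on $[0,1]$ by continuity at $0$. Its left derivative at $1$ is $p+b$, which is the slope of the linear piece, so the extension is convex. Note $M_b(1)=1$.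

We record one more property for later: $u\mapsto M_b(\sqrt u)$ is convex on $[0,1]$. Indeed $F(u)=M_b(\sqrt u)=u^{p/2}\ell^{-b}$ with $\ell=1+\frac12\log\frac1u$ has elasticity $\frac p2+\frac b{2\ell}$. This is at least $1$ because $p\ge2$, and it is nondecreasing in $u$, so (2) applies again.

**Definition 2 (modular and space).** For a real sequence $z$ put $\rho_M(z)=\sum_nM(|z_n|)\in[0,\infty]$. The space $h_M$ consists of all $x$ with $\rho_M(x/\rho)<\infty$ for every $\rho>0$, with the norm $\|x\|=\inf\{\rho>0:\rho_M(x/\rho)\le1\}$.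

This is a Banach space (textbook fact). Finitely supported vectors are dense in it: for fixed $\rho$, the tails $\sum_{n>m}M(|x_n|/\rho)$ tend to $0$, so the tail vector eventually has norm at most $\rho$.

**Example 2.** For $M(t)=t^p$ the condition $\rho_M(x/\rho)\le1$ reads $\|x\|_p\le\rho$, so $h_M=\ell_p$ with its usual norm. For a vector with $n$ coordinates equal to $t\in(0,1]$ and all others zero, $\rho_M=nM(t)$. Such a vector lies in the unit ball of $\ell_p$ if and only if $n\le t^{-p}$. It lies in the unit ball of $h_{M_1}$ if and only if $n\le t^{-p}(1+\log\frac1t)$. So $h_{M_1}$ has room for more small coordinates, by a logarithmic factor.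

The passage between norm and modular is used constantly.

**Lemma 1.** Let $M$ be an Orlicz function and $z\in h_M$.

(a) If $z\neq0$, then $\rho_M(z/\|z\|)=1$. If $\|z\|\le1$, then $\rho_M(z)\le1$.

(b) If $S>0$ and $\rho_M(z/S)\ge1$, then $\|z\|\ge S$.

(c) If $M(1)=1$, then $M(s)\le s$ for $s\le1$ and $M(s)\ge s$ for $s\ge1$; moreover $\|z\|\le1$ implies $|z_n|\le1$ for all $n$.

(d) Replacing $M$ by $M/M(1)$ does not change the set $h_M$ and gives an equivalent norm.

(e) If $M$ and $M'$ agree on $[0,1]$ and $M(1)=1$, then $h_M=h_{M'}$ with equal norms. In particular $h_{M_0}=\ell_p$.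

**Proof.** (a) For $\rho\ge\rho_0>0$ the terms $M(|z_n|/\rho)$ are dominated by the summable $M(|z_n|/\rho_0)$. So $\rho\mapsto\rho_M(z/\rho)$ is finite, nonincreasing and continuous. It tends to $0$ as $\rho\to\infty$, and to $\infty$ as $\rho\to0$ because some $z_n\ne0$. Hence the infimum in the norm is positive and attained, and the value there is exactly $1$: a value below $1$ would allow a smaller $\rho$. If $0<\|z\|\le1$, then $\rho_M(z)\le\rho_M(z/\|z\|)=1$.

(b) Clearly $z\ne0$. If $\|z\|<S$, then (1) gives $\rho_M(z/S)\le\frac{\|z\|}S\rho_M(z/\|z\|)=\frac{\|z\|}S<1$.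

(c) The inequalities are (1) with $t=1$. If $\|z\|\le1$, then $M(|z_n|)\le\rho_M(z)\le1$, while $|z_n|>1$ would give $M(|z_n|)\ge|z_n|>1$.

(d) The set is clearly unchanged. If $C\ge1$, then $M\le CM$ gives $\|x\|_M\le\|x\|_{CM}$, and $CM(s/(C\rho))\le M(s/\rho)$ gives $\|x\|_{CM}\le C\|x\|_M$. Apply this to $M$ and $M/M(1)$, in whichever order makes the factor at least $1$.

(e) Elements of either space tend to $0$, so for each $\rho$ the terms $M(|x_n|/\rho)$ and $M'(|x_n|/\rho)$ agree for all but finitely many $n$. Hence the sets coincide. If $\|x\|_M=1$, then $\rho_M(x)=1$ and all $|x_n|\le1$, so $\rho_{M'}(x)=1$. Then $\|x\|_{M'}\le 1$ by definition and $\|x\|_{M'}\ge1$ by (b). Homogeneity finishes the proof. $\blacksquare$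

## 2. The function $A_M$, the indices, and condition $(C_p)$

**Definition 3 (indices).** The upper and lower Matuszewska–Orlicz indices of $M$ are
$$\beta_M=\inf\Big\{q>0:\inf_{0<\lambda,t\le1}\frac{M(\lambda t)}{M(\lambda)t^q}>0\Big\},\qquad \alpha_M=\sup\Big\{q>0:\sup_{0<\lambda,t\le1}\frac{M(\lambda t)}{M(\lambda)t^q}<\infty\Big\}.$$

The infimum over $\lambda$ deserves a name of its own.

**Definition 4 (the function $A_M$ and condition $(C_p)$).** Put
$$A_M(t)=\inf_{0<\lambda\le1}\frac{M(\lambda t)}{M(\lambda)}\qquad(0<t\le1).$$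
We say that $M$ satisfies $(C_p)$ if there is $c>0$ with $A_M(t)\ge ct^p$ for all $t\in(0,1]$.

The function $A_M$ is nondecreasing, $A_M\le1$, $A_M(1)=1$, and it does not change when $M$ is multiplied by a constant. By definition
$$\beta_M=\inf\{q>0:\ \inf_{0<t\le1}A_M(t)t^{-q}>0\}.$$
The set of such $q$ is closed under increasing $q$. So $(C_p)$ holds if $\beta_M<p$ and fails if $\beta_M>p$. When $\beta_M=p$ it may hold or fail, as the next example shows.

**Example 3.** If $M(t)=t^q$, then $A_M(t)=t^q$ and $\alpha_M=\beta_M=q$, and $(C_p)$ holds if and only if $q\le p$.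

For $M_b$, let $\lambda,t\in(0,1]$ and $L=1+\log\frac1\lambda\ge1$. Then
$$\frac{M_b(\lambda t)}{M_b(\lambda)}=t^p\Big(\frac L{L+\log\frac1t}\Big)^b. \tag{3}$$
This is nondecreasing in $L$, so the infimum is attained at $\lambda=1$:
$$A_{M_b}(t)=M_b(t)=t^p\big(1+\log\tfrac1t\big)^{-b}. \tag{4}$$
Now $A_{M_b}(t)t^{-q}$ has positive infimum if $q>p$ (it is continuous and positive on $(0,1]$ and tends to $\infty$ at $0$), and it tends to $0$ at $0$ if $q<p$. So $\beta_{M_b}=p$. For $q\le p$, (3) gives $\frac{M_b(\lambda t)}{M_b(\lambda)t^q}\le t^{p-q}\le1$. For $q>p$, letting $\lambda\to0$ in (3) gives the limit $t^{p-q}$, which is unbounded as $t\to0$. So $\alpha_{M_b}=p$ as well. Finally, $M_b$ satisfies $(C_p)$ if and only if $b=0$.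

The value $\beta_M=\infty$ does occur. Let $M(t)=e^{-1/t}$ on $(0,\frac12]$, where $M''(t)=e^{-1/t}(t^{-4}-2t^{-3})\ge0$, with $M(0)=0$, extended linearly with slope $M'(\frac12)>0$. For $t<1$ and $\lambda\le\frac12$ the ratio is $e^{(1-1/t)/\lambda}$, which tends to $0$ as $\lambda\to0$. So $A_M(t)=0$ for all $t<1$.

## 3. Coarse embeddings and uniform embeddings

**Definition 5.** Let $f:X\to Y$ be a map of metric spaces. It is a coarse embedding if there are nondecreasing $\rho_1,\rho_2:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_1(t)=\infty$ and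
$$\rho_1(d_X(x,y))\le d_Y(f(x),f(y))\le\rho_2(d_X(x,y))\qquad(x,y\in X).$$
It is a uniform embedding if it is injective and both $f$ and $f^{-1}:f(X)\to X$ are uniformly continuous. We say that $X$ embeds coarsely (uniformly) into $Y$ if such a map exists.

**Example 4.** A linear isomorphic embedding of Banach spaces is both. The map $x\mapsto\lfloor x\rfloor$ on $\mathbb R$ is a coarse embedding, with $\rho_1(t)=\max(0,t-1)$ and $\rho_2(t)=t+1$, but it is not continuous. The identity from $\mathbb R$ with $|x-y|$ to $\mathbb R$ with $\min(1,|x-y|)$ is a uniform embedding, but not a coarse one, since the target distances are bounded.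

Compositions of coarse embeddings are coarse, and compositions of uniform embeddings are uniform. By Lemma 1(d), embeddability of $h_M$ into $h_N$ in either sense does not change when $M$ or $N$ is multiplied by a positive constant.

## 4. Equal upper indices above 2: the problem and the theorems

How much of the embeddability of $h_M$ into $h_N$ is decided by the two numbers $\beta_M,\beta_N$? The following is known. If $\beta_M<\beta_N$, or $\beta_N\le\beta_M<2$, or $\beta_M=\beta_N=\infty$, then $h_M$ embeds into $h_N$ both coarsely and uniformly. If $\beta_M>2$ and $\beta_N<\beta_M$, then $h_M$ embeds into $h_N$ neither coarsely nor uniformly. The following problem, from Michal Kraus, "Coarse and uniform embeddings between Orlicz sequence spaces", arXiv:1207.3967 (2012), concerns equal indices above $2$.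

**Problem.** Are there Orlicz functions $M,N$ with $2<\beta_M=\beta_N<\infty$ such that $h_M$ does not coarsely embed into $h_N$? Are there such $M,N$ for which $h_M$ does not uniformly embed into $h_N$?

The answer to both is yes: for every $p>2$ take $M=M_1$ and $N(t)=t^p$. Then $\alpha_M=\beta_M=\alpha_N=\beta_N=p$, and $h_M$ embeds neither coarsely nor uniformly into $h_N=\ell_p$. Here are the statements we shall prove.

**Theorem 1 (obstruction).** Let $M,N$ be Orlicz functions with $M(1)=N(1)=1$ and $u\mapsto N(\sqrt u)$ convex on $[0,1]$. If $h_M$ embeds coarsely or uniformly into $h_N$, then there is $S\ge1$ with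
$$A_M(t)\ \ge\ \tfrac18\,A_N\big(t/(4S)\big)\qquad(0<t\le1).$$

**Corollary.** Let $p\ge2$. The functions $M_b$, $b\ge0$, are Orlicz functions with $\alpha_{M_b}=\beta_{M_b}=p$. If $a>b\ge0$, then $h_{M_a}$ embeds neither coarsely nor uniformly into $h_{M_b}$. In particular, for $p>2$, $a=1$, $b=0$, both questions of the Problem have the answer yes.

**Theorem 2.** Let $1<p<\infty$ and let $M$ satisfy $(C_p)$. Then there are a map $\Phi:h_M\to\ell_p$ and $c_1,c_2>0$ with
$$c_1\min(r,r^{1/p})\le\|\Phi(x)-\Phi(y)\|_p\le c_2\max(r,r^{1/p}),\qquad r=\|x-y\|.$$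
So $\Phi$ is both a coarse and a uniform embedding.

**Theorem 3 (classification).** Let $2\le p<\infty$.

1. For every Orlicz function $M$ the following are equivalent: $h_M$ embeds coarsely into $\ell_p$; $h_M$ embeds uniformly into $\ell_p$; $M$ satisfies $(C_p)$.
2. If $\beta_N=p$ and $M$ satisfies $(C_p)$, then $h_M$ embeds coarsely and uniformly into $h_N$.
3. If $N$ satisfies $(C_p)$ and $h_M$ embeds coarsely or uniformly into $h_N$, then $M$ satisfies $(C_p)$.

Hence, if $\beta_N=p$ and $N$ satisfies $(C_p)$, then for every $M$: $h_M$ embeds coarsely into $h_N$ $\iff$ $h_M$ embeds uniformly into $h_N$ $\iff$ $M$ satisfies $(C_p)$.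

**Theorem 4.** Let $2\le p<\infty$ and $a,b\ge0$. Then $h_{M_a}$ embeds coarsely into $h_{M_b}$ $\iff$ it embeds uniformly $\iff$ it embeds isomorphically $\iff$ $a\le b$.

Together these say the following about the case $\beta_M=\beta_N=p\in(2,\infty)$. If $M$ satisfies $(C_p)$, both embeddings always exist. If $M$ fails and $N$ satisfies $(C_p)$, neither exists. If both fail, both behaviors occur, by Theorem 4 with $a,b>0$. The theorems here do not classify this last case, although Theorem 1 gives a necessary condition when $N(\sqrt\cdot)$ is convex on $[0,1]$.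

The range $p\ge2$ in Theorem 3(1) is optimal. For $1\le p<r<2$ the known facts say that $\ell_r$ embeds into $\ell_p$ in both senses, while $t^r$ fails $(C_p)$ by Example 3.

## 5. Linear maps of $h_{M_1}$ into $\ell_p$, and what subspaces and unit steps miss

Take the simplest pair, $h_{M_1}$ and $\ell_p$ with $p>2$. One might first reuse the obstruction for $\beta_M>\beta_N$. By Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Theorem 4.a.9, for $q<\infty$ the space $\ell_q$ is isomorphic to a subspace of $h_M$ if and only if $q\in[\alpha_M,\beta_M]$. So when $\beta_M<\infty$, $\beta_M>2$ and $\beta_N<\beta_M$, there is a bad subspace to point at: $\ell_{\beta_M}\subset h_M$, which does not embed into $h_N$. For $M=M_1$ the interval is the single point $\{p\}$. The only $\ell_q$ inside $h_{M_1}$ is $\ell_p$, which certainly embeds into $\ell_p$. This approach stops there, and the logarithm must be detected directly.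

For linear maps it can be detected in a few lines. Suppose $T:h_{M_1}\to\ell_p$ is linear with $\kappa\|x\|\le\|Tx\|_p\le C\|x\|$ and $\kappa>0$. For any $y_1,\dots,y_n\in\ell_p$ and independent random signs $\varepsilon_j$ we have
$$\sum_j\|y_j\|_p^p\le\mathbb E_\varepsilon\Big\|\sum_j\varepsilon_jy_j\Big\|_p^p. \tag{5}$$
Indeed, in each coordinate $i$, since $p\ge2$,
$$\sum_j|y_j(i)|^p\le\Big(\sum_j|y_j(i)|^2\Big)^{p/2}=\Big(\mathbb E\Big|\sum_j\varepsilon_jy_j(i)\Big|^2\Big)^{p/2}\le\mathbb E\Big|\sum_j\varepsilon_jy_j(i)\Big|^p.$$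
Let $t\in(0,1]$, $n=\lfloor1/M_1(t)\rfloor\ge1/(2M_1(t))$ and $y_j=tTe_j$. Since $\|e_j\|=1$, we have $\|y_j\|_p\ge\kappa t$. Since $nM_1(t)\le1$, we have $\|\sum_j\varepsilon_jte_j\|\le1$, so the right side of (5) is at most $C^p$. Hence $n\kappa^pt^p\le C^p$, that is, $1+\log\frac1t\le2(C/\kappa)^p$ for all $t$. This is false as $t\to0$. The extra room of Example 2 contradicts (5).

For a nonlinear map, one would try to replace the vectors $y_j$ by increments. Given $f:\mathbb Z_m^n\to\ell_p$ with $\|f(x+\varepsilon)-f(x)\|\le1$ for all $\varepsilon\in\{-1,0,1\}^n$, one would like to bound $\sum_j\mathbb E_x\|f(x+e_j)-f(x)\|^p$ by a constant independent of $n$. This is false. Let $m$ and $n$ be even and let $f(x)=\frac12(-1)^{x_1+\dots+x_n}$, a real-valued map. Its increments are at most $1$ in modulus, yet $|f(x+e_j)-f(x)|=1$ always, so the sum equals $n$.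

It is instructive to see where the proof of (5) breaks. Expanding $\varepsilon\mapsto f(x+\varepsilon)$ in the orthonormal system of signs, Bessel's inequality controls only the first-order coefficients $\mathbb E_\varepsilon\,\varepsilon_jf(x+\varepsilon)$. These are increments of an average of $f$, not of $f$. For the parity map with $n$ even, $f(x+\varepsilon)=f(x)$ for all $\varepsilon\in\{-1,1\}^n$, so all these coefficients vanish, while every unit increment of $f$ has modulus $1$.

The way past this is to look at long steps. Averaging moves each value $f(x)$ by at most $1$, so it can erase a unit step. It cannot erase a step $x\mapsto x+\frac m2e_j$ across which $f$ moves by at least $3$: at least $3-1-1=1$ survives. The long step of the averaged map is a telescoping sum of $m/4$ averaged short increments, and those are what Bessel controls. The price is a factor of order $m$. The last adjustment concerns general $h_N$. The proof of (5) works coordinate by coordinate, and in $h_N$ the quantity that is a sum over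 coordinates is the modular $\rho_N$, not a power of the norm. So we keep $\rho_N$ throughout. The factor of order $m$ then appears inside $N$, and undoing it costs exactly $A_N(2/m)$. The result is a modular version of the Mendel–Naor metric cotype argument.

## 6. A single pair of scales shared by coarse and uniform embeddings

The argument just sketched uses only two facts about the embedding: distances at most $1$ stay at most $1$, and some large distance is sent to at least $3$. Both types of embedding provide this.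

**Lemma 2.** If $h_M$ embeds coarsely or uniformly into $h_N$, then there are $\varphi:h_M\to h_N$ and $S\ge1$ such that
$$\|v-w\|\le1\Rightarrow\|\varphi(v)-\varphi(w)\|\le1,\qquad \|v-w\|\ge S\Rightarrow\|\varphi(v)-\varphi(w)\|\ge3. \tag{6}$$

**Proof.** Let $f$ be a coarse embedding. Choose $R>0$ with $R\ge\rho_2(1)$, and $S\ge1$ with $\rho_1(S)\ge3R$. Then $\varphi=f/R$ works, because $\rho_1$ and $\rho_2$ are nondecreasing.

Let $f$ be a uniform embedding. By uniform continuity of $f^{-1}$ there is $\eta>0$ such that $\|f(v)-f(w)\|<3\eta$ implies $\|v-w\|<1$. By uniform continuity of $f$ there is $\delta\in(0,1]$ such that $\|v-w\|\le\delta$ implies $\|f(v)-f(w)\|\le\eta$. Put $\varphi(v)=f(\delta v)/\eta$ and $S=1/\delta$. If $\|v-w\|\le1$, then $\|\delta v-\delta w\|\le\delta$, so $\|\varphi(v)-\varphi(w)\|\le1$. If $\|v-w\|\ge S$, then $\|\delta v-\delta w\|\ge1$, so $\|f(\delta v)-f(\delta w)\|\ge3\eta$. $\blacksquare$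

## 7. The obstruction $A_M(t)\ge\frac18A_N(t/(4S))$: proof of Theorem 1

Assume (6). The core is the following claim: for every $m\in4\mathbb N$ with $m\ge4S$,
$$A_N(2/m)\le8\,A_M(4S/m). \tag{7}$$
Steps 1–5 prove (7), and Step 6 deduces the theorem.

**Step 1. Fixing the parameters.** The aim is to choose how many coordinates, and of what size, the test configuration in $h_M$ will have. Put $t=4S/m\le1$, fix $\lambda\in(0,1]$, and let $\theta=M(\lambda t)/M(\lambda)>0$. Since $A_M(t)$ is the infimum of such $\theta$ over $\lambda$, it suffices to show $A_N(2/m)\le8\theta$. As $A_N\le1$, this is trivial if $\theta\ge\frac18$, so let $\theta<\frac18$.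

The configuration has $n$ directions. For each direction there are blocks of $k$ equal coordinates, and $k$ is chosen so that a block of height $\lambda$ has modular at least $1$. Put
$$k=\lceil1/M(\lambda)\rceil,\qquad n=\lfloor1/(4\theta)\rfloor.$$
Since $M(\lambda)\le1$, we have $1/M(\lambda)\le k\le2/M(\lambda)$. Since $1/(4\theta)>2$, we have $n\ge1/(8\theta)$. Therefore
$$kM(\lambda)\ge1,\qquad 2nk\,M(\lambda t)\le4n\theta\le1. \tag{8}$$
(For $M=M_1$ the infimum is attained at $\lambda=1$, and then $k=1$: single coordinates suffice, as in the linear case.)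

**Step 2. A discrete torus inside $h_M$.** We need a map $v:\mathbb Z_m^n\to h_M$ for which all diagonal unit steps have norm at most $1$ and all half-turns in one coordinate have norm at least $S$. The domain is a torus so that later averages over $x$ are translation invariant.

Let $\tau(y)$ be the distance from $y$ to $0$ in the cycle $\mathbb Z_m$. It is $1$-Lipschitz, and $\tau(y+\frac m2)=\frac m2-\tau(y)$. A half-turn therefore changes $\tau$ by $|\frac m2-2\tau(y)|$. This is at least $\frac m4$ unless $\tau(y)\in(\frac m8,\frac{3m}8)$, and it can be $0$. A second copy of $\tau$, shifted by a quarter-turn, repairs this. Represent $y$ in $\{0,\dots,m-1\}$ and suppose $\tau(y)\in(\frac m8,\frac{3m}8)$. Either $y\in(\frac m8,\frac{3m}8)$, and then $y+\frac m4\in(\frac{3m}8,\frac{5m}8)$, so $\tau(y+\frac m4)>\frac{3m}8$. Or $y\in(\frac{5m}8,\frac{7m}8)$, and then $y+\frac m4\in(\frac{7m}8,\frac{9m}8)$, so $\tau(y+\frac m4)<\frac m8$. Hence for every $y$ at least one of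
$$\big|\tau(y+\tfrac m2)-\tau(y)\big|,\qquad\big|\tau(y+\tfrac m4+\tfrac m2)-\tau(y+\tfrac m4)\big|$$
is at least $\frac m4$.

Let $B_1,B_1',\dots,B_n,B_n'\subset\mathbb N$ be disjoint sets of cardinality $k$ and define
$$v(x)=\lambda t\sum_{j=1}^n\big[\tau(x_j)1_{B_j}+\tau(x_j+\tfrac m4)1_{B_j'}\big].$$

For $\varepsilon\in\{-1,0,1\}^n$, the vector $v(x+\varepsilon)-v(x)$ has at most $2nk$ nonzero coordinates, each of modulus at most $\lambda t$. By (8) its modular is at most $1$, so $\|v(x+\varepsilon)-v(x)\|\le1$.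

The vector $z=v(x+\frac m2e_j)-v(x)$ has at least $k$ coordinates of modulus at least $\lambda t\cdot\frac m4=\lambda S$. So $\rho_M(z/S)\ge kM(\lambda)\ge1$ by (8), and $\|z\|\ge S$ by Lemma 1(b).

Put $f=\varphi\circ v:\mathbb Z_m^n\to h_N$. By (6), for all $x$, all $j$ and all $\varepsilon\in\{-1,0,1\}^n$,
$$\|f(x+\varepsilon)-f(x)\|\le1,\qquad\|f(x+\tfrac m2e_j)-f(x)\|\ge3. \tag{9}$$

**Step 3. The averaged increments have small total modular.** This is the nonlinear form of (5). Let $\mathbb E_\varepsilon$ be the average over $\{-1,1\}^n$ and put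
$$\mathcal E_jf(x)=\mathbb E_\varepsilon f\Big(x+\sum_{l\ne j}\varepsilon_le_l\Big),\qquad D_jf(x)=\tfrac12\big(\mathcal E_jf(x+e_j)-\mathcal E_jf(x-e_j)\big).$$
Splitting the average over $\varepsilon$ according to the value of $\varepsilon_j$ gives $D_jf(x)=\mathbb E_\varepsilon\,\varepsilon_jf(x+\varepsilon)$. Since $\mathbb E_\varepsilon\varepsilon_j=0$,
$$D_jf(x)=\mathbb E_\varepsilon\,\varepsilon_j\big(f(x+\varepsilon)-f(x)\big).$$

Fix $x$ and a coordinate $i\in\mathbb N$, and let $g_i(\varepsilon)=f(x+\varepsilon)_i-f(x)_i$. By (9) and Lemma 1(c), which uses $N(1)=1$, we have $|g_i|\le1$. The functions $\varepsilon_1,\dots,\varepsilon_n$ are orthonormal for $\mathbb E_\varepsilon$, and $D_jf(x)_i=\mathbb E_\varepsilon\,\varepsilon_jg_i$. Bessel's inequality gives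
$$\sum_j|D_jf(x)_i|^2\le\mathbb E_\varepsilon g_i^2\le1.$$
Let $F(u)=N(\sqrt u)$, convex on $[0,1]$ with $F(0)=0$. It is superadditive there: if $u,u'\ge0$ and $0<u+u'\le1$, then $F(u)\le\frac u{u+u'}F(u+u')$ and $F(u')\le\frac{u'}{u+u'}F(u+u')$; add. Superadditivity, monotonicity with Bessel, and Jensen's inequality, in this order, yield
$$\sum_jN(|D_jf(x)_i|)\le F\Big(\sum_j|D_jf(x)_i|^2\Big)\le F\big(\mathbb E_\varepsilon g_i^2\big)\le\mathbb E_\varepsilon F(g_i^2)=\mathbb E_\varepsilon N(|g_i|).$$
Sum over $i$ (all terms are nonnegative) and use (9) and Lemma 1(a):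
$$\sum_{j=1}^n\rho_N(D_jf(x))\le\mathbb E_\varepsilon\,\rho_N\big(f(x+\varepsilon)-f(x)\big)\le1\qquad\text{for every }x. \tag{10}$$

**Step 4. Telescoping to half-turns.** We transfer (10) to the long steps of the averaged map. Put
$$G_j(x)=\mathcal E_jf(x+\tfrac m2e_j)-\mathcal E_jf(x)=\sum_{r=0}^{m/4-1}\big[\mathcal E_jf(x+(2r+2)e_j)-\mathcal E_jf(x+2re_j)\big]=\sum_{r=0}^{m/4-1}2D_jf(x+(2r+1)e_j).$$
Thus $\frac2mG_j(x)$ is the mean of the $m/4$ vectors $D_jf(x+(2r+1)e_j)$. Let $\mathbb E_x$ be the average over $\mathbb Z_m^n$. Convexity of $\rho_N$ bounds $\rho_N(\frac2mG_j(x))$ by the mean of the numbers $\rho_N(D_jf(x+(2r+1)e_j))$. After averaging over $x$, each of these contributes $\mathbb E_x\rho_N(D_jf(x))$ by translation invariance. With (10),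
$$\sum_{j=1}^n\mathbb E_x\,\rho_N\big(\tfrac2mG_j(x)\big)\le\sum_{j=1}^n\mathbb E_x\,\rho_N(D_jf(x))\le1. \tag{11}$$

**Step 5. The half-turns survive the averaging.** We bound each term of (11) from below and conclude (7). The vector $\mathcal E_jf(x)$ is an average of values $f(x+\varepsilon')$ with $\varepsilon'\in\{-1,0,1\}^n$. By (9), $\|\mathcal E_jf(x)-f(x)\|\le1$ for every $x$. Hence $\|G_j(x)\|\ge3-1-1=1$. Put $z=G_j(x)/\|G_j(x)\|$. Then $\rho_N(z)=1$ and $|z_i|\le1$ for all $i$ by Lemma 1, so the definition of $A_N$ applies with $\lambda=|z_i|$ whenever $z_i\ne0$: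
$$\rho_N\big(\tfrac2mG_j(x)\big)\ge\rho_N\big(\tfrac2mz\big)=\sum_iN\big(\tfrac2m|z_i|\big)\ge A_N\big(\tfrac2m\big)\sum_iN(|z_i|)=A_N\big(\tfrac2m\big).$$
Inserting this in (11) gives $nA_N(2/m)\le1$, so $A_N(2/m)\le1/n\le8\theta$. This proves (7).

**Step 6. From special values to all $t$.** We remove the restriction that $m$ is a multiple of $4$. Let $t\in(0,1]$ and $m=4\lceil S/t\rceil$. Then $m\ge4S/t\ge4S$, so (7) applies, and $4S/m\le t$. Since $S/t\ge1$, we have $m\le8S/t$, so $2/m\ge t/(4S)$. By monotonicity of $A_M$ and $A_N$,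
$$A_M(t)\ge A_M(4S/m)\ge\tfrac18A_N(2/m)\ge\tfrac18A_N\big(t/(4S)\big).\qquad\blacksquare$$

## 8. The family $M_b$: proof of the Corollary

Example 1 shows that $M_b$ is an Orlicz function with $M_b(1)=1$ and $M_b(\sqrt\cdot)$ convex on $[0,1]$. Example 3 shows $\alpha_{M_b}=\beta_{M_b}=p$ and $A_{M_b}=M_b$ on $(0,1]$.

Let $a,b\ge0$ and suppose that $h_{M_a}$ embeds coarsely or uniformly into $h_{M_b}$. Theorem 1 and (4) give $S\ge1$ with
$$t^p\big(1+\log\tfrac1t\big)^{-a}\ge\tfrac18(4S)^{-p}t^p\big(1+\log(4S)+\log\tfrac1t\big)^{-b}\qquad(0<t\le1).$$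
Since $1+\log(4S)+\log\frac1t\le(1+\log(4S))(1+\log\frac1t)$, this yields
$$\big(1+\log\tfrac1t\big)^{b-a}\ge\tfrac18(4S)^{-p}\big(1+\log(4S)\big)^{-b}>0\qquad(0<t\le1).$$
Letting $t\to0$ gives $a\le b$. So for $a>b\ge0$ neither embedding exists.

For $p>2$, $a=1$ and $b=0$ we have $2<\beta_{M_1}=\beta_{M_0}=p<\infty$, and the target $h_{M_0}$ is $\ell_p$ by Lemma 1(e). One may also apply Theorem 1 directly to $N(t)=t^p$ on all of $[0,\infty)$, since $N(\sqrt u)=u^{p/2}$ is convex and $A_N(t)=t^p$. Both questions are answered: such $M,N$ exist. $\blacksquare$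

## 9. An explicit map into $\ell_p$ under $(C_p)$: proof of Theorem 2

We want a map acting coordinate by coordinate, built from some $\phi:\mathbb R\to\ell_p$. A first guess is $\phi(x)=\operatorname{sgn}(x)M(|x|)^{1/p}\in\mathbb R$, but it fails already for $M(t)=t^q$ with $1\le q<p$. Take $0<s<1$, $n=\lceil s^{-q}\rceil$, and $x,y$ equal to $1$ and $1-s$ respectively on the first $n$ coordinates and $0$ elsewhere. Then $\|x-y\|_q\ge1$. On the other hand $1-(1-s)^{q/p}\le s$, so the $p$-th power of the distance of the images is at most $ns^p\le2s^{p-q}$, which tends to $0$ as $s\to0$. The inverse would not be uniformly continuous. With $n=\lceil(R/s)^q\rceil$ we get distance at least $R$ and again images arbitrarily close, for every $R$, so the map is not coarse either.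

What is needed is $\|\phi(x)-\phi(y)\|_p^p$ comparable to a function of $|x-y|$ alone. One can do this by hand for $\min(1,|x-y|/u)^p$ (Step 3 below). Positive combinations of these over $u$ have the form $W(|x-y|^p)$ with $W$ concave, and $(C_p)$ is what makes $M$ comparable to such a function.

By Lemma 1(d) we may assume $M(1)=1$. The equivalent norm changes $r$ by bounded factors, and this affects only $c_1,c_2$. Let $A_M(t)\ge ct^p$. Since $A_M(1)=1$, we have $0<c\le1$.

**Step 1. Modifying $M$ beyond $1$.** Condition $(C_p)$ says nothing about $M$ on $(1,\infty)$, so we replace $M$ there by the identity. Put $M_*(s)=M(s)$ for $s\le1$ and $M_*(s)=s$ for $s\ge1$. Then $M_*\le M$ by Lemma 1(c), $M_*$ is nondecreasing, and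
$$M_*(s)\ge c\,(s/u)^pM_*(u)\qquad(0<s\le u). \tag{12}$$
For $u\le1$ this is $M(s)\ge A_M(s/u)M(u)$ combined with the hypothesis. For $1\le s\le u$ we have $(s/u)^pu=s(s/u)^{p-1}\le s$, and $c\le 1$. For $s<1<u$ we have $(s/u)^pu=s^pu^{1-p}\le s^p\le c^{-1}A_M(s)\le c^{-1}M(s)$.

**Step 2. $M_*$ as a positive combination of $\min(1,s/u)^p$.** The purpose is to find weights $\omega_l\ge0$ with
$$\tfrac12M_*(s)\le\sum_{l\in\mathbb Z}\omega_l\min(1,s/u_l)^p\le\tfrac2cM_*(s)\quad(s\ge0),\qquad u_l=2^{(l+1)/p}. \tag{13}$$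

Let $\psi(w)=\sup_{u>0}M_*(u)\min(1,w/u^p)$ for $w>0$. Taking $u=s$ shows $\psi(s^p)\ge M_*(s)$. For $u\le s$ we have $M_*(u)\le M_*(s)$, and for $u>s$, (12) gives $M_*(u)(s/u)^p\le c^{-1}M_*(s)$. Hence
$$M_*(s)\le\psi(s^p)\le c^{-1}M_*(s).$$
Moreover $\psi(w)\le\max(1,w/v)\psi(v)$ for all $v,w>0$, because $\min(1,w/u^p)\le\max(1,w/v)\min(1,v/u^p)$ for every $u$.

Put $W(w)=\inf_{v>0}(1+w/v)\psi(v)$ for $w\ge0$. As an infimum of nondecreasing affine functions, $W$ is concave and nondecreasing. Since $\max(1,w/v)\le1+w/v$, we have $\psi\le W$ on $(0,\infty)$. Taking $v=w$ gives $W\le2\psi$. Since $\psi(v)\le c^{-1}M_*(v^{1/p})\to0$ as $v\to0$, we get $W(0)=0$ and $W(w)\to0$ as $w\to0$. Finally $W(w)\le\frac2cM_*(w^{1/p})=\frac2cw^{1/p}$ for $w\ge1$.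

Let $\widetilde W$ be the piecewise linear interpolation of $W$ at the points $2^l$, $l\in\mathbb Z$, with $\widetilde W(0)=0$. It is concave, nondecreasing, and $\widetilde W\le W$. For $w\in[2^l,2^{l+1}]$, concavity and $W(0)=0$ give $\widetilde W(w)\ge W(2^l)\ge\frac12W(2^{l+1})\ge\frac12W(w)$. So $\frac12W\le\widetilde W\le W$.

Let $\sigma_l\ge0$ be the slope of $\widetilde W$ on $[2^l,2^{l+1}]$. The slopes are nonincreasing in $l$, and for $l\ge0$ we have $\sigma_l\le2^{-l}W(2^{l+1})\le\frac2c2^{(l+1)/p-l}$, which tends to $0$ as $l\to\infty$ because $p>1$. Therefore, for $w$ in the interior of a dyadic interval,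
$$\widetilde W'(w)=\sum_{l\in\mathbb Z}(\sigma_l-\sigma_{l+1})1_{\{w<2^{l+1}\}}.$$
Indeed, for $w\in(2^{l_0},2^{l_0+1})$ the sum runs over $l\ge l_0$ and telescopes to $\sigma_{l_0}$. Integrate from $0$; this is allowed since $\widetilde W$ is continuous at $0$ and all terms are nonnegative. With $\omega_l=2^{l+1}(\sigma_l-\sigma_{l+1})\ge0$ we obtain
$$\widetilde W(w)=\sum_l(\sigma_l-\sigma_{l+1})\min(w,2^{l+1})=\sum_l\omega_l\min(1,w/2^{l+1}).$$
At $w=s^p$ the right side is the sum in (13). Since
$$\tfrac12M_*(s)\le\tfrac12\psi(s^p)\le\tfrac12W(s^p)\le\widetilde W(s^p)\le W(s^p)\le2\psi(s^p)\le\tfrac2cM_*(s),$$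
(13) is proved.

**Step 3. A building block for a single scale.** We construct a map of $\mathbb R$ whose distances in $\ell_p(\mathbb Z)$ are comparable to $\min(1,|a-b|)$. Let $\Lambda(y)=\max(0,1-|y|)$ and $\gamma(a)=(\Lambda(a-j))_{j\in\mathbb Z}$. Then
$$2^{-p}\min(1,|a-b|)^p\le\|\gamma(a)-\gamma(b)\|_p^p\le4\min(1,|a-b|)^p. \tag{14}$$

For the upper bound, each of $\gamma(a),\gamma(b)$ has at most two nonzero coordinates, so the difference has at most four. Each has modulus at most $\min(1,|a-b|)$, since $\Lambda$ is $1$-Lipschitz with values in $[0,1]$.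

For the lower bound let $a<b$, $i=\lfloor a\rfloor$, $a=i+\theta$, $i'=\lfloor b\rfloor$, $b=i'+\theta'$. The nonzero coordinates of $\gamma(a)$ are among the $i$-th, equal to $1-\theta$, and the $(i+1)$-st, equal to $\theta$; similarly for $b$. If $i'=i$, the $i$-th coordinates differ by $b-a$. If $i'=i+1$, the $i$-th coordinates differ by $1-\theta$ and the $(i+2)$-nd by $\theta'$, and $(1-\theta)+\theta'=b-a$. If $i'\ge i+2$, the $i$-th coordinates differ by $1-\theta$ and the $(i+1)$-st by $\theta$. In each case some coordinate differs by at least $\frac12\min(1,b-a)$.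

**Step 4. Assembling the map.** We combine all scales with the weights of Step 2, then all coordinates. For $x\in\mathbb R$ let
$$\phi(x)_{l,j}=\omega_l^{1/p}\big(\Lambda(x/u_l-j)-\Lambda(-j)\big)\qquad(l,j\in\mathbb Z).$$
Then $\phi(0)=0$ and $\|\phi(x)-\phi(y)\|_p^p=\sum_l\omega_l\|\gamma(x/u_l)-\gamma(y/u_l)\|_p^p$. By (14) and (13), with $K=\max(2^{p+1},8/c)$,
$$K^{-1}M_*(|x-y|)\le\|\phi(x)-\phi(y)\|_p^p\le KM_*(|x-y|). \tag{15}$$
The choice $y=0$ shows $\phi(x)\in\ell_p(\mathbb Z\times\mathbb Z)$.

For $x\in h_M$ let $\Phi(x)=(\phi(x_n))_n$, an element of $\ell_p(\ell_p)=\ell_p$ because $\sum_n\|\phi(x_n)\|_p^p\le K\sum_nM_*(|x_n|)\le K\rho_M(x)<\infty$. With $z=x-y$ and $R(z)=\sum_nM_*(|z_n|)$, (15) gives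
$$K^{-1}R(z)\le\|\Phi(x)-\Phi(y)\|_p^p\le KR(z). \tag{16}$$

**Step 5. Comparing $R(z)$ with the norm.** It remains to express $R(z)$ through $r=\|z\|>0$. Let $z'=z/r$. Then $\rho_M(z')=1$ and $|z_n'|\le1$, so $R(z')=1$.

Let $r\le1$. Then $R(z)=\rho_M(rz')\le r$ by (1). Applying (12) with $s=r|z_n'|$ and $u=|z_n'|$ gives $R(z)\ge cr^pR(z')=cr^p$.

Let $r>1$. Applying (12) with $s=|z'_n|$ and $u=r|z'_n|$ gives $R(z)\le c^{-1}r^pR(z')=c^{-1}r^p$. For the lower bound, $M_*(rs)\ge rM_*(s)$ for $0\le s\le1$: if $rs\le1$ this is (1), and if $rs>1$ then $M_*(rs)=rs\ge rM(s)$. Hence $R(z)\ge r$.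

In both cases $c\min(r^p,r)\le R(z)\le c^{-1}\max(r^p,r)$. Insert this into (16) and take $p$-th roots to get the two-sided estimate of Theorem 2.

The lower bound $c_1\min(r,r^{1/p})$ is nondecreasing, tends to $\infty$ as $r\to\infty$, and is positive for $r>0$; the upper bound is nondecreasing and tends to $0$ as $r\to0$. So $\Phi$ is a coarse embedding, is injective, and is uniformly continuous. Its inverse is uniformly continuous because $\min(r,r^{1/p})$ is small only if $r$ is small. $\blacksquare$

## 10. Condition $(C_p)$ as the exact criterion: proof of Theorem 3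

**Part 1.** The aim is to match the obstruction with the construction. If $M$ satisfies $(C_p)$, Theorem 2 gives both embeddings. Conversely, suppose $h_M$ embeds into $\ell_p$ in one of the two senses. Normalize $M(1)=1$, which changes neither $A_M$ nor embeddability. Apply Theorem 1 with $N(t)=t^p$: here $N(1)=1$, $N(\sqrt u)=u^{p/2}$ is convex because $p\ge2$, and $A_N(t)=t^p$. It yields $A_M(t)\ge\frac18(4S)^{-p}t^p$, which is $(C_p)$.

**Part 2.** The aim is to pass from the target $\ell_p$ to any $h_N$ with $\beta_N=p$. By Theorem 4.a.9 of Lindenstrauss–Tzafriri, recalled in Section 5, $\ell_p$ is isomorphic to a subspace of $h_N$, since $p=\beta_N\in[\alpha_N,\beta_N]$. Compose this embedding with the map $\Phi:h_M\to\ell_p$ of Theorem 2.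

**Part 3.** The aim is to pass from $h_N$ back to $\ell_p$. Since $N$ satisfies $(C_p)$, Theorem 2 applied to $N$ embeds $h_N$ into $\ell_p$ both coarsely and uniformly. Composing, $h_M$ embeds into $\ell_p$ coarsely (respectively uniformly), and Part 1 gives $(C_p)$ for $M$.

If $\beta_N=p$ and $N$ satisfies $(C_p)$, Part 2 shows that $(C_p)$ for $M$ is sufficient for each type of embedding, and Part 3 shows that it is necessary. $\blacksquare$

## 11. Isomorphic embeddings $h_{M_a}\to h_{M_b}$ for $a\le b$: proof of Theorem 4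

An isomorphic embedding is both coarse and uniform, and by the argument of Section 8 either of these forces $a\le b$. It remains to embed $h_{M_a}$ isomorphically into $h_{M_b}$ when $a\le b$. If $a=b$ there is nothing to do. Let $a<b$ and write $N=M_b$.

**Step 1. A criterion.** We reduce to a comparison of modulars. Suppose $T$ is a linear map from the finitely supported sequences into $h_N$, and $K\ge1$ is such that $K^{-1}\le\rho_N(Tx)\le K$ whenever $\|x\|_{M_a}=1$. Then $\rho_N(Tx/K)\le1$ and $\rho_N(KTx)\ge1$ by (1), so $K^{-1}\le\|Tx\|\le K$ by the definition of the norm and Lemma 1(b). By homogeneity, density of finitely supported vectors, and completeness of $h_N$, the map $T$ extends to an isomorphic embedding $h_{M_a}\to h_{M_b}$. Recall also that $\|x\|_{M_a}=1$ means $\rho_{M_a}(x)=1$ and implies $|x_n|\le1$ for all $n$.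

**Step 2. The case $a=0<b$.** Here $h_{M_0}=\ell_p$, and the embedding exists by the theorem of Lindenstrauss–Tzafriri recalled above, since $\beta_{M_b}=p$. For this particular $N$ it can also be written down, and we do so. The point is that by (3) the function $t\mapsto N(\lambda t)/N(\lambda)$ is close to $t^p$ when $\lambda$ is small. Put $L_n=C2^n$ with $C=\max(1,\frac{2b}{ep})$, $\lambda_n=e^{1-L_n}$ and $k_n=\lceil1/N(\lambda_n)\rceil$ for $n\ge1$, so that $1\le k_nN(\lambda_n)\le2$ and $1+\log\frac1{\lambda_n}=L_n$. Choose disjoint $E_n\subset\mathbb N$ with $|E_n|=k_n$ and let $Tx=\sum_nx_n\lambda_n1_{E_n}$. For finitely supported $x$ with $\|x\|_p=1$ and $\ell_n=\log\frac1{|x_n|}$, (3) gives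
$$\rho_N(Tx)=\sum_{x_n\ne0}k_nN(\lambda_n)\,|x_n|^p\Big(1+\frac{\ell_n}{L_n}\Big)^{-b}.$$
This is at most $2$. Since $(1+s)^{-b}\ge1-bs$ for $s\ge0$, and $t^p\log\frac1t\le\frac1{ep}$ on $(0,1]$ (the maximum is at $t=e^{-1/p}$), it is at least
$$1-b\sum_{x_n\ne0}\frac{|x_n|^p\ell_n}{L_n}\ge1-\frac b{ep}\sum_{n\ge1}\frac1{C2^n}=1-\frac b{epC}\ge\frac12.$$
Step 1 applies with $K=2$.

**Step 3. The case $0<a<b$: writing $M_a$ as a mixture of rescaled copies of $N$.** One scale $\lambda$ per vector no longer suffices. We mix scales with weights that produce the exponent $a$. Let $\lambda_i=e^{1-2^i}$ for $i\ge0$, so $1+\log\frac1{\lambda_i}=2^i$. For $0<t\le1$ and $\ell=\log\frac1t$, (3) gives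
$$\Sigma(t):=\sum_{i\ge0}2^{-ia}\frac{N(\lambda_it)}{N(\lambda_i)}=t^p\sum_{i\ge0}2^{-ia}\Big(\frac{2^i}{2^i+\ell}\Big)^b.$$
We claim that $\Sigma(t)$ and $M_a(t)=t^p(1+\ell)^{-a}$ agree up to constant factors on $(0,1]$.

For the lower bound take the $i\ge0$ with $2^i\le1+\ell<2^{i+1}$. Then $2^{-ia}\ge(1+\ell)^{-a}$. Also $\ell<2\cdot2^i$, so $\frac{2^i}{2^i+\ell}\ge\frac13$. This one summand is at least $(1+\ell)^{-a}3^{-b}$.

For the upper bound, consider first the terms with $2^i\le1+\ell$. Since $2^i+\ell\ge1+\ell$, they add up to at most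
$$(1+\ell)^{-b}\sum_{2^i\le1+\ell}2^{i(b-a)}\le\frac{(1+\ell)^{-b}(1+\ell)^{b-a}}{1-2^{-(b-a)}}=\frac{(1+\ell)^{-a}}{1-2^{-(b-a)}},$$
a geometric sum dominated by its last term because $b>a$. The terms with $2^i>1+\ell$ add up to at most $\sum_{2^i>1+\ell}2^{-ia}\le\frac{(1+\ell)^{-a}}{1-2^{-a}}$, because $a>0$. This proves the claim.

**Step 4. The vectors $w_n$.** We realize the mixture inside $h_N$ by repeating coordinates. Let $k_i=\lceil2^{-ia}/N(\lambda_i)\rceil$. Since $N(\lambda_i)=\lambda_i^p2^{-ib}$, we have $2^{-ia}/N(\lambda_i)=\lambda_i^{-p}2^{i(b-a)}\ge1$, and therefore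
$$2^{-ia}\le k_iN(\lambda_i)\le2\cdot2^{-ia}. \tag{17}$$
Choose disjoint sets $E_{n,i}\subset\mathbb N$ with $|E_{n,i}|=k_i$, for $n\ge1$ and $i\ge0$, and put $w_n=\sum_i\lambda_i1_{E_{n,i}}$.

We check $w_n\in h_N$. First, $\rho_N(w_n)=\sum_ik_iN(\lambda_i)<\infty$ by (17), as $a>0$. Second, there is $C$ with $N(2s)\le CN(s)$ for all $s>0$. For $s\le\frac12$,
$$\frac{N(2s)}{N(s)}=2^p\Big(\frac{1+\log\frac1{2s}+\log2}{1+\log\frac1{2s}}\Big)^b\le2^p(1+\log2)^b.$$
For $s\ge\frac12$ the ratio is continuous and tends to $2$ as $s\to\infty$, so it is bounded. Iterating, $\rho_N(2^jw_n)\le C^j\rho_N(w_n)<\infty$ for every $j$, so $w_n\in h_N$.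

**Step 5. The embedding.** It remains to verify the criterion of Step 1 for $Tx=\sum_nx_nw_n$. For finitely supported $x$ with $\sup_n|x_n|\le1$,
$$\rho_N(Tx)=\sum_n\sum_ik_iN(\lambda_i|x_n|).$$
By (17), the inner sum for $x_n\neq0$ lies between $\Sigma(|x_n|)$ and $2\Sigma(|x_n|)$, and by Step 3 this is comparable to $M_a(|x_n|)$. So for some $K\ge1$,
$$K^{-1}\rho_{M_a}(x)\le\rho_N(Tx)\le K\rho_{M_a}(x).$$
If $\|x\|_{M_a}=1$, then $\rho_{M_a}(x)=1$ and $|x_n|\le1$, so $K^{-1}\le\rho_N(Tx)\le K$. Step 1 shows that $T$ extends to an isomorphic embedding of $h_{M_a}$ into $h_{M_b}$. $\blacksquare$
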